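# A quintic form in 27 variables with no 2-adic zero

## 1. Testing the guess that more than $d^2$ variables suffice

Let $p$ be a prime. A *form* of degree $d$ is a homogeneous polynomial of degree $d$. A zero is *non-trivial* if it is not the zero vector. Artin's conjecture asserts that $\mathbb Q_p$ is a $C_2$ field, which means: every form $F\in\mathbb Q_p[x_1,\dots,x_n]$ of degree $d$ with $n>d^2$ has a non-trivial zero in $\mathbb Q_p^n$. In general the conjecture is false: Terjanian gave a counterexample with $p=2$, $d=4$, $n=18$. We ask about one degree. The problem comes from D.R. Heath-Brown, "Zeros of p-adic forms", arXiv:0805.0534 (2008):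

> Is it true for every prime $p$ that every form of degree $5$ over $\mathbb Q_p$ in more than $25$ variables has a non-trivial zero?

The answer one would first guess is *yes*. The conjecture holds for $d=2$ and $d=3$ for all $p$, and for $d=5$ it is known for all primes $p\ge 17$. The counterexample above has even degree, and we will see that even degree is a real advantage when one builds counterexamples at $p=2$. So let us test the guess at $p=2$.

**Conventions.** An element of $\mathbb Z_2$ is *even* if it lies in $2\mathbb Z_2$, and *odd* otherwise; the odd elements are the units. A vector over $\mathbb Z_2$ is *primitive* if some coordinate is odd. If a form over $\mathbb Z_2$ has a non-trivial zero in $\mathbb Q_2^n$, then scaling by a power of $2$ gives a primitive zero in $\mathbb Z_2^n$. We use two textbook facts. Hensel's lemma: if $g\in\mathbb Z_2[X]$, $g(a)$ is even and $g'(a)$ is odd, then $g$ has a root in $\mathbb Z_2$ congruent to $a$ mod $2$. Squares: the square of an odd element is $\equiv1\pmod 8$, and every element $\equiv 1\pmod 8$ is a square.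

**Degree 1.** A linear form in two or more variables has a non-trivial zero. This is linear algebra.

**Degree 2.** Take $x_1^2+x_2^2+x_3^2+x_4^2$. Squares of odd elements are $1$ mod $8$, and squares of even elements are $0$ or $4$ mod $8$. If $k\in\{1,2,3\}$ coordinates are odd, the sum is $\equiv k\pmod 4$. If $k=4$, the sum is $\equiv4\pmod 8$. So there is no primitive zero, and $4=2^2$ variables do not suffice. With a fifth square there is a zero: $-7\equiv1\pmod 8$, so $\sqrt{-7}\in\mathbb Z_2$, and $(1,1,1,2,\sqrt{-7})$ gives $1+1+1+4-7=0$.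

**Degree $d$ in $d^2$ variables.** The bound $d^2$ cannot be lowered, and the example uses norm forms.

**Definition (norm forms).** For $k\ge1$ let $P\in\mathbb Z[X]$ be monic of degree $k$ and irreducible mod $2$; such a $P$ exists, by lifting the minimal polynomial over $\mathbb F_2$ of a generator of $\mathbb F_{2^k}$. Let $\theta$ be the class of $X$ in $\mathbb Z[X]/(P)$. Then $\nu_k(y_1,\dots,y_k)\in\mathbb Z[y]$ is the determinant of multiplication by $y_1+y_2\theta+\dots+y_k\theta^{k-1}$ in the basis $1,\theta,\dots,\theta^{k-1}$.

The matrix entries are integral linear forms in $y$, so $\nu_k$ is an integral form of degree $k$. Modulo $2$ it is the norm form of $\mathbb F_{2^k}/\mathbb F_2$. If $y\in\mathbb Z_2^k$ is primitive, then $y_1+\dots+y_k\theta^{k-1}$ reduces to a non-zero, hence invertible, element of $\mathbb F_{2^k}$, so the determinant is non-zero mod $2$. Thus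
$$\nu_k(y)\text{ is odd for every primitive }y\in\mathbb Z_2^k. \tag{1}$$
For example, $P=X^2-X+1$ gives $\nu_2(a,b)=a^2+ab+b^2$, which is odd at $(1,0),(0,1),(1,1)$.

Now consider $\nu_d(y_1)+2\nu_d(y_2)+\dots+2^{d-1}\nu_d(y_d)$ in $d$ disjoint blocks of $d$ variables. At a zero, reducing mod $2$ gives $y_1\equiv0$; then $2^d\mid\nu_d(y_1)$, so reducing mod $4$ gives $y_2\equiv 0$, and so on through $2^d$. There is no primitive zero. A further floor is not possible for $d=3$: if we add $8z^3$, then $y_1=(-2,0,0)$, $z=1$ and all other variables $0$ give $-8+8=0$.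

All this agrees with the guess, which is nevertheless wrong.

**Theorem 1.** There is a form $F\in\mathbb Z[X_1,\dots,X_{27}]$ of degree $5$ with no non-trivial zero in $\mathbb Q_2^{27}$.

Setting one variable equal to $0$ gives such a form in $26=5^2+1$ variables. So Artin's conjecture fails for $d=5$ at $p=2$, and the answer to the question is *no*. (Nothing is claimed here about the remaining small odd primes.) At $p=2$ we shall in fact settle every degree.

**Theorem 2.** The statement "every form of degree $d$ over $\mathbb Q_2$ in more than $d^2$ variables has a non-trivial zero" is true if and only if $d\le3$. More precisely, there are forms over $\mathbb Z$ of degree $d$ without non-trivial zeros in $\mathbb Q_2$ in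

* $d^2+b(b-1)$ variables, if $d=2b+1\ge5$ is odd;
* $d^2+\frac d2\lfloor d/3\rfloor$ variables, if $d\ge4$ is even.

## 2. Stacking forms that avoid zero modulo a power of 2

The tower of norm forms used pieces that are non-zero mod $2$. Let us allow pieces that are only non-zero mod $2^l$.

**Lemma 3.** Let $G_1,\dots,G_k$ be forms of degree $d$ over $\mathbb Z_2$ in disjoint sets of variables, and let $l_1,\dots,l_k\ge1$ with $\sum_jl_j\le d$. Suppose $G_j(\zeta)\not\equiv0\pmod{2^{l_j}}$ for all primitive $\zeta$. Then
$$F=\sum_j2^{\,l_1+\dots+l_{j-1}}G_j(\zeta_j)$$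
has no non-trivial zero over $\mathbb Q_2$.

*Proof.* Suppose $F(\zeta_1,\dots,\zeta_k)=0$ with the whole vector primitive. We show by induction on $j$ that $\zeta_j\equiv0\pmod2$. Assume $\zeta_i\equiv0\pmod 2$ for all $i<j$ (no assumption if $j=1$). By homogeneity $2^d\mid G_i(\zeta_i)$ for $i<j$. Put $L=l_1+\dots+l_{j-1}$ and reduce $F=0$ modulo $2^{L+l_j}$. Since $L+l_j\le d$, the terms with $i<j$ vanish. The terms with $i>j$ carry a factor $2^{L+l_j}$ and vanish too. So $2^LG_j(\zeta_j)\equiv0\pmod{2^{L+l_j}}$, that is, $G_j(\zeta_j)\equiv0\pmod{2^{l_j}}$. By hypothesis $\zeta_j$ is not primitive, so $\zeta_j\equiv0\pmod2$. Hence all blocks are $\equiv0$, which contradicts primitivity. $\square$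

The lemma turns the problem into bookkeeping. A piece in $n$ variables that avoids $0$ mod $2^l$ spends $l$ out of a budget of $d$. To beat $d^2$ we need a piece with $n>ld$. With $l=1$ this is impossible: by the Chevalley–Warning theorem a form of degree $d$ over $\mathbb F_2$ in more than $d$ variables has a non-trivial zero. So we need $l\ge2$.

## 3. Even degree: seven squares modulo 8

Let $d\ge4$ be even and put $h=\nu_{d/2}^2$, a form of degree $d$ in $d/2$ variables. By (1), $h(v)$ is the square of an odd element for primitive $v$, so $h(v)\equiv1\pmod8$. If $v\equiv0\pmod2$, then $2^d\mid h(v)$, so $h(v)\equiv0\pmod8$. Put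
$$U(v_1,\dots,v_7)=\sum_{i=1}^7h(v_i).$$
Then $U\equiv k\pmod8$, where $k$ is the number of primitive blocks. On primitive vectors $1\le k\le7$, so $U\not\equiv0\pmod8$. This is a piece with $l=3$ in $\frac{7d}2>3d$ variables.

Write $d=3q+r$ with $0\le r\le2$. Apply Lemma 3 to $q$ copies of $U$ (with $l=3$) and $r$ copies of $\nu_d$ (with $l=1$). The budget is $3q+r=d$, and the number of variables is
$$q\cdot\tfrac{7d}2+rd=d(3q+r)+\tfrac{qd}2=d^2+\tfrac d2\lfloor d/3\rfloor .$$
This proves the even half of the constructions in Theorem 2. For $d=4$ it gives $14+4=18$ variables.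

For $d=2$ the construction breaks, as it must. There $h(v)=v^2$ takes the value $4$ at $v=2$, which is not $0$ mod $8$, and $1+1+1+1+4=8$ comes from a primitive vector.

## 4. What odd degree forbids

The even construction adds blocks in disjoint variables. In odd degree this stops at once. Let $d$ be odd and suppose $G_1(u)$ and $G_2(v)$ both take odd values, say at $u_0$ and $v_0$. Every odd $\varepsilon\in\mathbb Z_2$ is a $d$-th power: $X^d-\varepsilon$ is even at $X=1$, with odd derivative $d$ there, so Hensel applies. Write $-G_1(u_0)/G_2(v_0)=\lambda^d$. Then $G_1(u_0)+G_2(\lambda v_0)=0$. So *two blocks that both take odd values must interact*.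

How? Suppose we look for a piece $S$ with $l=2$: on primitive vectors, $S$ should be odd or $\equiv2\pmod4$. For integral $S$, Taylor's formula gives
$$S(\xi_0+2\eta)\equiv S(\xi_0)+2\,\eta\cdot\nabla S(\xi_0)\pmod4. \tag{2}$$
Let $\xi_0$ be primitive with $S(\xi_0)$ even. If some $\partial_iS(\xi_0)$ is odd, Hensel's lemma in the $i$-th coordinate produces an exact zero congruent to $\xi_0$ mod $2$, hence primitive, and $S$ is useless. If $\nabla S(\xi_0)\equiv0\pmod2$, then by (2) the value of $S$ mod $4$ is constant on the residue class of $\xi_0$. So we need exactly two things: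

* **(G)** at every non-zero zero of $S$ mod $2$, the gradient of $S$ vanishes mod $2$;
* **(V)** at one representative of each such residue class, $S\equiv2\pmod4$.

For $d=5$, such an $S$ in $n$ variables, used twice together with one $\nu_5$, spends $2+2+1=5$ and gives $2n+5$ variables. We need $n\ge11$.

## 5. A quintic that couples two pairs of variables in one direction

We work with blocks that are pairs of variables. For a pair $u$ over $\mathbb Z_2$ let $t(u)=0$ if $u\equiv(0,0)\pmod 2$ and $t(u)=1$ otherwise. The simplest interaction of blocks $u,v$ is a quintic with parity $t(u)t(v)$. For $u=(a,b)$ put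
$$N(u)=a^2+ab+b^2,\qquad C(u)=a^3+a^2b+b^3 .$$
Both are odd at $(1,0)$, $(0,1)$, $(1,1)$, so $N(u)\equiv C(u)\equiv t(u)\pmod2$.

**First attempt: $C(u)N(v)$.** This has degree $5$ and parity $t(u)t(v)$. Modulo $2$, at integral points, with $v=(c,d)$,
$$\nabla N(v)\equiv(d,c),\qquad\nabla C(u)\equiv(a^2,a^2+b^2)\equiv(a,a+b). \tag{3}$$
Take several blocks, and add $C(u)N(v)$ for certain ordered pairs $u\to v$ of blocks, the edges of a directed graph. Let $A$ be the set of blocks that are $\not\equiv0$ mod $2$. The gradient of the sum with respect to a block $x\in A$ is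
$$(\text{out-degree of }x\text{ in }A)\cdot\nabla C(x)+(\text{in-degree of }x\text{ in }A)\cdot\nabla N(x)\pmod 2 .$$
For $x\equiv(1,0),(0,1),(1,1)$ the pairs $\nabla C,\nabla N$ are $(1,1),(0,1)$; then $(0,1),(1,0)$; then $(1,0),(1,1)$. Each pair is linearly independent over $\mathbb F_2$. So (G) demands that in-degree and out-degree are both even whenever the number of edges inside $A$ is even. Four mutually adjacent blocks have $6$ edges, an even number, but in-degree plus out-degree is $3$ at each. The attempt fails there, and by Section 4 the failure is an actual 2-adic zero (even after adding $2$ times any integral form, which changes neither the parity nor the gradient mod $2$).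

**The correction.** We want to erase the contribution of in-degrees. The cubic
$$D(v)=cd(c+d)$$
is even at all integral points, yet $\nabla D(v)\equiv(d^2,c^2)\equiv(d,c)\equiv\nabla N(v)\pmod2$. So put
$$\Phi(u,v)=C(u)N(v)+N(u)D(v),$$
a form of degree $5$. Since $D$ is even, for integral $u,v$
$$\Phi(u,v)\equiv t(u)t(v)\pmod2. \tag{4}$$
For the gradients,
$$\nabla_v\Phi\equiv\big(C(u)+N(u)\big)(d,c)\equiv0,\qquad\nabla_u\Phi\equiv N(v)\nabla C(u)+D(v)\nabla N(u)\equiv t(v)\,\nabla C(u)\pmod2. \tag{5}$$
The gradient now lives at the tail of the edge only. By (3), $\nabla C(u)\equiv0$ if $u\equiv0$, and $\nabla C(u)\not\equiv0$ otherwise.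

For (V) we need exact values. Let
$$\mathcal R=\{(0,0),(1,0),(0,1),(-1,1)\},$$
a set of representatives of pairs mod $2$. At $(1,0)$ and $(0,1)$ we have $N=C=1$, $D=0$. At $(-1,1)$: $N=1-1+1=1$, $C=-1+1+1=1$, $D=-1\cdot1\cdot0=0$. At $(0,0)$ all three vanish. Hence for $u,v\in\mathcal R$, as integers,
$$N(u)=C(u)=t(u),\qquad D(u)=0,\qquad\Phi(u,v)=t(u)t(v). \tag{6}$$

## 6. The graph: a directed triangle with two sinks

Choose a directed graph on the blocks, with at most one edge between two blocks. Consider $\sum_{u\to v}\Phi(u,v)+2g$, where $g$ is a sum of terms $C(u)N(u)$ and $C(u)N(v)$. For the set $A$ of non-zero blocks let $e(A)$ be the number of edges inside $A$. By (4) the parity of the form is that of $e(A)$. By (5) the gradient at a block $x$ is (out-degree of $x$ in $A$)$\cdot\nabla C(x)$ mod $2$. So (G) says: *if $A\neq\emptyset$ and $e(A)$ is even, every block of $A$ has even out-degree inside $A$.*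

Condition (V) on small sets suggests $g$. For a single block, $e=0$, and we need $2g\equiv2$: include $C(u)N(u)$ for every block. For two non-adjacent blocks, $e=0$, the two single terms contribute $4$, and we need one more $2$: include $C(u)N(v)$ for one ordering of each non-adjacent pair. Now try graphs.

* Two blocks $u\to v$: if both are non-zero, the value is odd; if one is, the value is $2$. This works.
* Three blocks, all adjacent: if all three are non-zero, $e=3$ is odd. This works.
* Four blocks, all adjacent: for the full set $e=6$, so the out-degrees are even, at most $3$, with sum $6$. They are $2,2,2,0$: one sink, and three other blocks each of which points to the sink and to one more, so these three form a directed triangle. The value is $6+2\cdot4=14\equiv2\pmod4$. This works.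
* Five blocks, all adjacent: impossible. The full set has $e=10$, so all out-degrees are even. A block of out-degree $4$ would have out-degree $3$ in a four-element subset, against the previous item. So all out-degrees are at most $2$, and since they sum to $10$, all equal $2$, as do all in-degrees. But the sink of a four-element subset has in-degree at least $3$.

So with five blocks some edge must be missing. We take the triangle with its sink and duplicate the sink, with no edge between the two copies.

**The form $S$.** Let $x_1,x_2,x_3,w_1,w_2$ be pairs of variables, indices of $x$ mod $3$, and $\xi=(x_1,x_2,x_3,w_1,w_2)$. Put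
$$S(\xi)=\sum_{i=1}^3\Phi(x_i,x_{i+1})+\sum_{i=1}^3\sum_{j=1}^2\Phi(x_i,w_j)+2\Big[\sum_iC(x_i)N(x_i)+\sum_jC(w_j)N(w_j)+C(w_1)N(w_2)\Big].$$
Let $\sigma=\sum_it(x_i)\in\{0,1,2,3\}$ and $m=t(w_1)+t(w_2)\in\{0,1,2\}$.

**Claim 4.** For primitive $\xi\in\mathbb Z_2^{10}$, either $S(\xi)$ is odd or $S(\xi)\equiv2\pmod4$.

*Proof.* Write $\xi=\xi_0+2\eta$ with all five blocks of $\xi_0$ in $\mathcal R$; since $\xi$ is primitive, $\xi_0\ne0$.

**Step 1: values at representatives.** By (6), $S(\xi_0)=H(\sigma,m)$ with
$$H(\sigma,m)=\tbinom\sigma2+\sigma m+2\big(\sigma+m+\tbinom m2\big). \tag{7}$$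
Indeed the cyclic sum $t(x_1)t(x_2)+t(x_2)t(x_3)+t(x_3)t(x_1)$ counts pairs of non-zero blocks among three, so it is $0,0,1,3=\binom\sigma2$ for $\sigma=0,1,2,3$; and $t(w_1)t(w_2)=\binom m2$.

**Step 2: which classes are even.** Modulo $2$, $S\equiv\binom\sigma2+\sigma m$. For $\sigma=0$ this is $0$. For $\sigma=1$ it is $m$. For $\sigma=2$ it is $1+2m$, always odd. For $\sigma=3$ it is $3+3m$, even only for $m=1$. Since $(\sigma,m)\ne(0,0)$, the even cases are
$$(\sigma,m)\in\{(0,1),\ (0,2),\ (1,0),\ (1,2),\ (3,1)\}. \tag{8}$$

**Step 3: the gradient vanishes in these cases.** The bracket has the factor $2$ and contributes nothing mod $2$. By (5), $\nabla_{w_j}S\equiv0$, because $w_j$ occurs only in the second slot of $\Phi$, and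
$$\nabla_{x_i}S\equiv\big(t(x_{i+1})+m\big)\nabla C(x_i)\pmod2 .$$
If $x_i\equiv0$, this is $0$. Let $x_i\not\equiv0$, so $\sigma\ge1$. If $\sigma=1$, then $t(x_{i+1})=0$ and the factor is $m\in\{0,2\}$. If $\sigma=3$ and $m=1$, the factor is $1+1$. So $\nabla S(\xi_0)\equiv0\pmod2$ in all cases of (8).

**Step 4: values mod 4.** If $S(\xi_0)$ is odd, so is $S(\xi)$. Otherwise (2) and Step 3 give $S(\xi)\equiv H(\sigma,m)\pmod4$, and by (7)
$$H(0,1)=2,\quad H(0,2)=6,\quad H(1,0)=2,\quad H(1,2)=10,\quad H(3,1)=14. \tag{9}$$
All are $\equiv2\pmod4$. $\square$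

## 7. The eleventh variable and the 27-variable quintic

Ten variables only tie: $10+10+5=25$. We need one more variable $s$.

Adding $s^5$ alone fails, since $S$ and $s^5$ both take odd values in disjoint variables (Section 4). The trouble is that $S+s^5$ is even when $s$ and $S$ are odd. A term $sW$ with a quartic form $W$ of the same parity as $S$ repairs this: for odd $s$ the sum $S+sW$ is then even. The parity of $S$ is $\binom\sigma2+\sigma m$, a sum of products of two $t$'s, and $t\equiv N$ has degree $2$. So such a quartic exists:
$$W(\xi)=\sum_{i<j}N(x_i)N(x_j)+\sum_{i,j}N(x_i)N(w_j),\qquad W\equiv\tbinom\sigma2+\sigma m\equiv S\pmod2 \tag{10}$$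
at all integral points. Put
$$T(s,\xi)=S(\xi)+s^5+sW(\xi),$$
a quintic form in $11$ variables.

**Claim 5.** $T(s,\xi)\not\equiv0\pmod4$ for every primitive $(s,\xi)\in\mathbb Z_2^{11}$.

*Proof.* If $s$ is odd, then $T\equiv S+1+W\equiv1\pmod2$ by (10). If $s$ is even, then $\xi$ is primitive and $T\equiv S\pmod2$. If $S(\xi)$ is odd, $T$ is odd. If $S(\xi)$ is even, then $S(\xi)\equiv2\pmod4$ by Claim 4, and $W(\xi)$ is even by (10). So $sW(\xi)\equiv0$ and $s^5\equiv0\pmod4$, and $T\equiv2\pmod4$. $\square$

*Proof of Theorem 1.* Apply Lemma 3 with $d=5$, $(G_1,G_2,G_3)=(T,T,\nu_5)$ and $(l_1,l_2,l_3)=(2,2,1)$. The hypotheses are Claim 5 and (1), and $2+2+1=5$. So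
$$F=T(\zeta_1)+4\,T(\zeta_2)+16\,\nu_5(y)$$
has integer coefficients, degree $5$, no non-trivial zero in $\mathbb Q_2$, and $11+11+5=27$ variables. $\blacksquare$

## 8. Prescribing a gradient over $\mathbb F_2$

We turn to odd $d=2b+1\ge5$. The plan is the same: five blocks, now of $b$ variables each, with the same graph. In degree $5$ we found $\Phi$ by hand. In general we prescribe the gradient mod $2$ and ask for a form that has it.

A polynomial over $\mathbb F_2$ is *reduced* if it has degree $\le1$ in each variable; every function $\mathbb F_2^n\to\mathbb F_2$ is given by exactly one reduced polynomial. For instance, $x_1^4x_2$ and $x_1x_2$ are the same function, and the second polynomial is reduced. For a finite set $K$ of indices write $x^K=\prod_{l\in K}x_l$.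

Prescribing a gradient looks hopeless, because mixed partial derivatives should agree: no reduced polynomial has gradient $(x_2,0)$. But we prescribe the gradient only *as a function*. The quintic $x_1x_2^4$ has formal gradient $(x_2^4,\,4x_1x_2^3)$, which over $\mathbb F_2$ is the function $(x_2,0)$. Even exponents are invisible to derivatives, and this removes the integrability condition.

**Lemma 6.** Let $d\ge3$ be odd. Let $r_1,\dots,r_n$ be reduced polynomials over $\mathbb F_2$, of total degree $\le d-2$, with $r_i(0)=0$. Then there is a form $f$ of degree $d$ over $\mathbb F_2$ with $\partial_if=r_i$ as functions on $\mathbb F_2^n$ for all $i$, and consequently $f=\sum_ix_ir_i$ as functions.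

*Proof.* The last assertion is Euler's identity $\sum_ix_i\partial_if=d\,f=f$. For the first, by linearity it suffices to realize the vectors $x^Ke_i$ (entry $x^K$ in place $i$, and $0$ elsewhere) with $K\ne\emptyset$ and $|K|\le d-2$. All equalities of derivatives below are between functions on $\mathbb F_2^n$.

**Step (a): $i\notin K$.** Let $J=K\cup\{i\}$ and $s=|J|$, so $2\le s\le d-1$.

*$s$ even.* For $j\in J$ let
$$m_j=x_j^{\,d-s+1}\prod_{l\in J\setminus j}x_l ,$$
of degree $(d-s+1)+(s-1)=d$. The exponent $d-s+1$ is even and $\ge2$. So $\partial_jm_j=0$, and $\partial_lm_j=x^{J\setminus l}$ for $l\in J\setminus j$. Put $f=\sum_{j\in J\setminus i}m_j$. All $s-1$ terms contribute to component $i$, and $s-1$ is odd: component $i$ is $x^{J\setminus i}=x^K$. For $l\in J\setminus i$ the terms with $j\ne l$ contribute: $(s-2)x^{J\setminus l}=0$. Components outside $J$ are $0$.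

*$s$ odd.* Since $d-1$ is even, $3\le s\le d-2$. For $j\ne k$ in $J$ let
$$m_{jk}=x_j^2\,x_k^{\,d-s}\prod_{l\in J\setminus\{j,k\}}x_l ,$$
of degree $2+(d-s)+(s-2)=d$, where $d-s$ is even and $\ge2$. Then $\partial_jm_{jk}=\partial_km_{jk}=0$, and $\partial_lm_{jk}=x^{J\setminus l}$ for the other $l\in J$. Fix $k\in J\setminus i$ and put $f=\sum_{j\in J\setminus\{i,k\}}m_{jk}$, with $s-2$ terms, an odd number. Component $i$ is $(s-2)x^{J\setminus i}=x^K$. Component $k$ is $0$. Component $j\in J\setminus\{i,k\}$ is $(s-3)x^{J\setminus j}=0$. Components outside $J$ are $0$.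

**Step (b): $i\in K$.** Let $J=K$ and $s=|J|$, so $1\le s\le d-2$. We find a monomial of degree $d$ whose gradient is $x^Je_i$ plus some vectors $x^{J\setminus l}e_l$ with $l\in J\setminus i$. Each of these is of the type in Step (a): $l\notin J\setminus l$, the set $J\setminus l$ contains $i$ and so is non-empty, and its size is $s-1\le d-2$. Subtracting the forms from Step (a) leaves $x^Je_i$.

*$s$ odd.* Take $x_i^{\,d-s+1}\prod_{l\in J\setminus i}x_l$, of degree $d$. The exponent $d-s+1$ is odd and $\ge3$, so the $i$-th derivative still contains $x_i$, with odd coefficient: as a function it is $x^J$. The gradient is $x^Je_i+\sum_{l\in J\setminus i}x^{J\setminus l}e_l$.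

*$s$ even.* Since $d-2$ is odd, $2\le s\le d-3$. Pick $k\in J\setminus i$ and take $x_i^3\,x_k^{\,d-s-1}\prod_{l\in J\setminus\{i,k\}}x_l$, of degree $3+(d-s-1)+(s-2)=d$. The exponent $d-s-1$ is even and $\ge2$. The gradient is $x^Je_i+\sum_{l\in J\setminus\{i,k\}}x^{J\setminus l}e_l$. $\square$

## 9. A vector field of degree $b-1$ on $\mathbb F_{2^b}$

For $u\in\mathbb F_2^b$ let $t(u)=1$ if $u\ne0$ and $t(0)=0$. As a reduced polynomial $t(u)=1+\prod_k(1+u_k)$, of degree $b$. In degree $5$ the gradient at a block was $(t(x_{i+1})+m)\nabla C(x_i)$. We need a substitute $\mu:\mathbb F_2^b\to\mathbb F_2^b$ for $\nabla C$ such that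
$$\mu(0)=0,\qquad u\cdot\mu(u)=t(u),\qquad\deg\mu_j\le b-1. \tag{11}$$
The first condition makes the gradient vanish at zero blocks. The second, through Euler's identity, gives the parity $t(u)t(v)$ on an edge. The third is for Lemma 6: $t(v)\mu_j(u)$ then has degree at most $b+(b-1)=d-2$.

The obvious choice satisfies two of the three. Expanding $t(u)=u_1+u_2(1+u_1)+u_3(1+u_1)(1+u_2)+\cdots$ suggests $\mu_j=\prod_{k<j}(1+u_k)$. Then $u\cdot\mu=t$ and the degrees are $\le b-1$, but $\mu(0)=(1,\dots,1)$. Multiplying by $t$ repairs $\mu(0)$ and keeps $u\cdot\mu=t$, but the first component becomes $t$, of degree $b$: one too many.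

The field structure provides all three. Identify $\mathbb F_2^b$ with $\mathbb F_{2^b}$ by a basis $(e_j)$, $x=\sum_ju_je_j$. Let $\mathrm{Tr}$ be the trace to $\mathbb F_2$, fix $\beta$ with $\mathrm{Tr}\,\beta=1$, and put
$$\mu_j(u)=\mathrm{Tr}\big(e_j\,\beta\,x^{2^b-2}\big).$$
*Degree.* We have $2^b-2=2+4+\dots+2^{b-1}$, so $x^{2^b-2}=\prod_{k=1}^{b-1}x^{2^k}$. Since $u_j\in\mathbb F_2$, $x^{2^k}=\sum_ju_je_j^{2^k}$ is a linear form in $u$ over $\mathbb F_{2^b}$. So $x^{2^b-2}$ is a product of $b-1$ linear forms; reduced, it is a combination of monomials $u^K$ with $|K|\le b-1$ and coefficients in $\mathbb F_{2^b}$. Multiplying by $e_j\beta$ and applying the $\mathbb F_2$-linear trace to the coefficients gives a reduced polynomial over $\mathbb F_2$ of degree $\le b-1$.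
*Value at $0$.* Since $b\ge2$, $2^b-2>0$ and $\mu(0)=0$.
*Product.* By linearity of the trace, $u\cdot\mu(u)=\mathrm{Tr}(x\,\beta\,x^{2^b-2})=\mathrm{Tr}(\beta\,x^{2^b-1})$, which is $\mathrm{Tr}\,\beta=1$ for $x\ne0$ and $0$ for $x=0$. So (11) holds.

Example $b=2$: let $\mathbb F_4=\mathbb F_2(\omega)$ with $\omega^2=\omega+1$, basis $1,\omega$, and $\beta=\omega$. Here $\mathrm{Tr}\,1=0$ and $\mathrm{Tr}\,\omega=\mathrm{Tr}\,\omega^2=1$. With $x^2=u_1+u_2\omega^2$ we get $\mu_1=\mathrm{Tr}(\omega u_1+\omega^3u_2)=u_1$ and $\mu_2=\mathrm{Tr}(\omega^2u_1+\omega^4u_2)=u_1+u_2$. By (3) this is exactly $\nabla C$ mod $2$.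

## 10. Adjusting the values modulo 4, and the count for odd $d$

Let $d=2b+1\ge5$.

**Step 1: a form mod 2 with the right gradient.** Take blocks $x_1,x_2,x_3,w_1,w_2$ of $b$ variables each, with total vector $\xi$ of $5b$ variables, and put
$$r_{x_i}=\big(t(x_{i+1})+t(w_1)+t(w_2)\big)\mu(x_i),\qquad r_{w_j}=0 .$$
The factors involve disjoint blocks, so the products are reduced; their degrees are $\le b+(b-1)=d-2$, and they vanish at $0$. Lemma 6 gives a form $f$ of degree $d$ over $\mathbb F_2$ with gradient $r$. Let $\hat f$ be a lift of $f$ to an integral form of degree $d$. With $\sigma=\sum_it(x_i)$ and $m=t(w_1)+t(w_2)$ as before, (11) gives, as functions mod $2$,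
$$f=\xi\cdot r=\sum_it(x_i)t(x_{i+1})+\sum_{i,j}t(x_i)t(w_j)\equiv\tbinom\sigma2+\sigma m. \tag{12}$$

**Step 2: changing $\hat f$ by an even form so that the values are exactly $H$.** In degree $5$ the representatives $\mathcal R$ gave exact values. Now we use the representatives $\{0,1\}^{5b}$. On them regard $t(u)=1-\prod_k(1-u_k)$ as an integral multilinear polynomial; for $b=2$ it is $u_1+u_2-u_1u_2$. Then
$$H=\sum_it(x_i)t(x_{i+1})+\sum_{i,j}t(x_i)t(w_j)+2\Big(\sum_it(x_i)+\sum_jt(w_j)+t(w_1)t(w_2)\Big)$$
is integral and multilinear, of degree $\le2b<d$, with zero constant term. On $\{0,1\}^{5b}$ it takes the values $H(\sigma,m)$ of (7).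

Let $\hat f^\flat$ be obtained from $\hat f$ by replacing all positive exponents by $1$. It is multilinear of degree $\le d$ with zero constant term, and agrees with $\hat f$ on $\{0,1\}^{5b}$. By (12), $H-\hat f^\flat$ takes even values on $\{0,1\}^{5b}$. A multilinear polynomial $q=\sum_Kc_Kx^K$ satisfies $q(\mathbf 1_L)=\sum_{K\subseteq L}c_K$, where $\mathbf 1_L$ is the indicator vector of $L$. By Möbius inversion $c_L=\sum_{K\subseteq L}(-1)^{|L|-|K|}q(\mathbf 1_K)$, so even values force even coefficients. Hence $H-\hat f^\flat=2g_0$ with $g_0$ integral, multilinear, of degree $\le d$, with zero constant term.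

Replace each monomial $x^K$ of $g_0$ (here $1\le|K|\le d$) by some monomial of degree $d$ with support $K$. This gives an integral form $g$ of degree $d$ with $g=g_0$ on $\{0,1\}^{5b}$. Put $S=\hat f+2g$, a form of degree $d$. On $\{0,1\}^{5b}$ we have $S=\hat f^\flat+2g_0=H$, and $\nabla S\equiv\nabla\hat f\equiv r\pmod2$ at all integral points.

**Step 3: $S(\xi)$ is odd or $\equiv2\pmod4$ for primitive $\xi$.** Write $\xi=\xi_0+2\eta$ with $0\ne\xi_0\in\{0,1\}^{5b}$. If $S(\xi_0)$ is odd, so is $S(\xi)$. If it is even, then $(\sigma,m)$ is in the list (8), whose derivation used only the formula $\binom\sigma2+\sigma m$. In these cases $r(\xi_0)\equiv0\pmod 2$: a block $x_i=0$ contributes $\mu(0)=0$. For $x_i\ne0$ the factor $t(x_{i+1})+m$ is $0+m$ with $m\in\{0,2\}$ if $\sigma=1$, and $1+1$ if $(\sigma,m)=(3,1)$; for $\sigma=0$ there is no such block. By (2), $S(\xi)\equiv H(\sigma,m)\pmod4$, which is $\equiv2\pmod4$ by (9).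

**Step 4: one more variable.** By (12), the reduced polynomial of the function $f$ has degree $\le2b=d-1$ and no constant term. Replace each of its monomials by one of degree $d-1$ with the same support, and lift to $\mathbb Z$. This gives an integral form $W$ of degree $d-1$ with $W\equiv S\pmod2$ at all integral points. Put
$$T(s,\xi)=S(\xi)+s^d+sW(\xi),$$
a form of degree $d$ in $5b+1$ variables. Let $(s,\xi)$ be primitive. If $s$ is odd, $T\equiv S+1+W\equiv1\pmod2$. If $s$ is even, then $\xi$ is primitive; if $S(\xi)$ is odd, so is $T$; if $S(\xi)$ is even, then $S(\xi)\equiv2\pmod4$ and $W(\xi)$ is even, so $sW(\xi)\equiv s^d\equiv0\pmod4$ and $T\equiv2\pmod4$. So $T\not\equiv0\pmod4$ on primitive vectors.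

**Step 5: the count.** Apply Lemma 3 to $b$ copies of $T$ (with $l=2$) and one copy of $\nu_d$ (with $l=1$); the budget is $2b+1=d$. The resulting integral form of degree $d$ has no non-trivial 2-adic zero, and its number of variables is
$$b(5b+1)+(2b+1)=5b^2+3b+1=(2b+1)^2+b(b-1)=d^2+b(b-1).$$
For $d=5$ this is $27$ again; for $d=7$ it is $55>49$.

*Proof of Theorem 2.* The forms for even $d\ge4$ were built in Section 3, and those for odd $d\ge5$ in Steps 1–5. The excess over $d^2$ is positive in each case: $\lfloor d/3\rfloor\ge1$ for $d\ge4$, and $b(b-1)\ge2$ for $b\ge2$. So the statement is false for every $d\ge4$. For $d=1$ it is trivial. For $d=2$ it is Hasse's theorem that quadratic forms in at least $5$ variables over $\mathbb Q_p$ are isotropic, that is, have a non-trivial zero. For $d=3$ it is the theorem of Demyanov and Lewis (D. J. Lewis, *Cubic homogeneous polynomials over $\mathfrak p$-adic number fields*, Ann. of Math. 56 (1952)) that cubic forms over $\mathbb Q_p$ in at least $10$ variables have non-trivial zeros. $\blacksquare$
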